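# Near hyperbolicity over function fields of quadrics: dimensions and higher Witt indices

## 1. Multiples of $2^{s+1}$, up to an error of $k$

Let $F$ be a field of characteristic $\ne 2$. All quadratic forms are nondegenerate. Let $p$ and $q$ be anisotropic forms of dimension $\ge 2$ over $F$. The function field $F(p)$ of the projective quadric $\{p=0\}$ is the generic field over which $p$ acquires a zero. If $\dim p=2$, then $p$ is similar to $\langle 1,-e\rangle$, the quadric is one point with residue field $F(\sqrt e)$, and $F(p)=F(\sqrt e)$.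

Extend $q$ to $F(p)$. Part of it splits off as hyperbolic planes, and an anisotropic form of some dimension $k$ remains. Writing $i_W$ for the Witt index (the maximal dimension of a totally isotropic subspace), we have
$$k=\dim q-2\,i_W(q_{F(p)}).$$
Suppose $k$ is small, so that $q$ is nearly hyperbolic over $F(p)$. What does this force on $q$?

There is a source of examples. Let $s\ge 0$ be the integer with $2^s<\dim p\le 2^{s+1}$, and suppose $p$ is a subform of an anisotropic $(s+1)$-fold Pfister form $\pi$, of dimension $2^{s+1}$. An isotropic Pfister form is hyperbolic, so $\pi_{F(p)}$ is hyperbolic. Now add up scaled copies of $\pi$, delete a few dimensions and adjoin a few others: over $F(p)$ only the deletions and additions survive. So one guesses the following.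

**First guess.** The dimension of $q$ differs from a multiple of $2^{s+1}$ by at most $k$.

If $k\ge 2^s$ this is true of every integer, so the guess has content only for $k<2^s$, which we assume from now on. The guess can be sharpened by following $q$ through its own splitting process.

**Definition (splitting tower).** Put $F_0=F$, $q_0=q$. As long as $\dim q_r\ge 2$, let $F_{r+1}=F_r(q_r)$ and let $q_{r+1}$ be the anisotropic part of $q_{F_{r+1}}$. The height $h(q)$ is the first $h$ with $\dim q_h\le 1$. The $q_r$ are the higher anisotropic kernels. For $1\le r\le h(q)$ the $r$-th higher Witt index is $i_r(q)=i_W(q_{F_r})-i_W(q_{F_{r-1}})$. Equivalently, $i_{r+1}(q)=i_W\big((q_r)_{F_r(q_r)}\big)$, that is, $i_{r+1}(q)=i_1(q_r)$.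

Write $n_r=\dim q_r$ and $n=n_0$. Then $n_r-n_{r+1}=2i_{r+1}(q)>0$, all $n_r$ have the parity of $n$, and $n_r\ge 2$ for $r<h(q)$. By a theorem of Knebusch, $k=n_l$ for some $0\le l\le h(q)$. So the numbers $n_0>n_1>\dots>n_l=k$ descend to $k$, and it is natural to guess that each $n_r$ with $r<l$ lies in a window $[2^{s+1}a-k,\ 2^{s+1}a+k]$ with $a\ge1$. What about the jumps $i_{r+1}(q)$? For $k=0$ the optimistic guess is that they are multiples of $2^{s+1}$ too. We test this.

**Test 1: $\dim p=2$.** Here $s=0$ and $k=0$. So $q$ is hyperbolic over $F(\sqrt e)$ and $n_l=0$. Let $r<l$. If $e$ were a square in $F_r$, then $F(\sqrt e)$ would embed in $F_r$ and $q_{F_r}$ would be hyperbolic, so $n_r=0$, which is false. Hence $e\notin F_r^{\times 2}$. The anisotropic form $q_r$ becomes hyperbolic over $F_r(\sqrt e)$, so by a textbook theorem $q_r\cong\langle 1,-e\rangle\otimes\tau_r$. Put $a_r=\dim\tau_r\ge 1$. Then $n_r=2a_r$, as guessed.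

The signed discriminant of $q_r$ is $(-1)^{a_r(2a_r-1)}(-e)^{a_r}=e^{a_r}$ modulo squares. If $r+1<l$, then $(q_r)_{F_{r+1}}$ and $q_{r+1}$ are Witt equivalent, so they have the same signed discriminant, and $e$ is not a square in $F_{r+1}$. Hence
$$a_r\equiv a_{r+1}\pmod 2,\tag{1}$$
and $i_{r+1}(q)=a_r-a_{r+1}$ is even whenever $r+1<l$. But the last jump need not be even: for $q=p$ we have $n_0=2$ and $i_1(p)=1$. So the guess about jumps needs an exception.

**Test 2: inside Pfister forms, $s=1$.** Let $\pi$ be an anisotropic $2$-fold Pfister form over a field $K$, and let $p\subset\pi$ have dimension $3$ or $4$. In the last three examples we work over $K((z))$ or $K((t))$, where the listed forms and $p$ are anisotropic by Springer's theorem for complete discretely valued fields.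

* $q=\pi$: dimensions $4,0$; $k=0$; $i_1=2=2^s$. Again the last jump is only half of $2^{s+1}=4$.
* $q\subset\pi$ of dimension $3$: dimensions $3,1$; $k=1$; $3=4-1$ and $i_1=1=2^s-k$.
* $q=\pi\perp\langle z\rangle$: over $F(p)$ it is Witt equivalent to $\langle z\rangle$, so $k=1$, and $5=4+1$. We will recall that $5-i_1$ is divisible by a power of $2$ that is at least $i_1$; this excludes $i_1=2$, so $i_1=1$ and the dimensions are $5,3,1$. The first jump moves inside one window, from $4+1$ to $4-1$.
* $q=\pi\perp t\pi$: this is similar to (indeed is) a $3$-fold Pfister form; dimensions $8,0$; $k=0$; $i_1=4=2^{s+1}$.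
* $q\subset\pi\perp t\pi$ of dimension $7$: over $F(p)$, and also over $F(q)$, the form $\pi\perp t\pi$ is hyperbolic, so $q$ is Witt equivalent to a form of dimension $1$. The dimensions are $7,1$; $k=1$; $7=2\cdot4-1$ and $i_1=3=4-1$. The jump is $2^{s+1}$ plus the error term $-1$.

So there are three kinds of jump: short moves inside one window, long moves of the shape $b\,2^{s+1}+\epsilon$ with $\epsilon$ the error of $n_r$, and an exceptional last move $2^s-k$. The claim is that there are no others.

## 2. The conjecture and its refinement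

The following is taken from Stephen Scully, "Hyperbolicity and near hyperbolicity of quadratic forms over function fields of quadrics", arXiv:1609.07100 (2016).

**Conjecture.** Let $p,q$ be as above, and let $0\le l\le h(q)$ be such that $\dim q_l=k$. Suppose $k<2^s$, where $2^s<\dim p\le 2^{s+1}$. Then for each $0\le r<l$ there exist integers $a_r,b_r\ge 1$ and $-k\le\epsilon_r\le k$ such that

1. $\dim q_r=2^{s+1}a_r+\epsilon_r$.
2. With one possible exception, either $i_{r+1}(q)\le\frac12(k+\epsilon_r)$ or $i_{r+1}(q)=b_r2^{s+1}+\epsilon_r$. The exception is where $\dim q_r=2^{s+1}-k$, in which case $r=l-1$ and $i_{r+1}(q)=2^s-k$.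

The conjecture is true over every field of characteristic $\ne 2$. Here is what we shall prove.

**Theorem 1.** The Conjecture holds. More precisely, let $k<2^s$. For each $0\le r<l$ there are unique integers $a_r\ge 1$ and $|\epsilon_r|\le k$ with $n_r=2^{s+1}a_r+\epsilon_r$, and:

* (i) $a_0\equiv a_1\equiv\dots\equiv a_{l-1}\pmod 2$.
* (ii) For $r\le l-2$, either $a_{r+1}=a_r$ and $i_{r+1}(q)=\frac12(\epsilon_r-\epsilon_{r+1})\le\frac12(k+\epsilon_r)$, or $i_{r+1}(q)=b_r2^{s+1}+\epsilon_r$ with $b_r\ge 1$, $a_{r+1}=a_r-2b_r$, $\epsilon_{r+1}=-\epsilon_r$.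
* (iii) For $r=l-1$: $\epsilon_{l-1}=-k$, and either $a_{l-1}=1$, $n_{l-1}=2^{s+1}-k$, $i_l(q)=2^s-k$ (the exception), or $i_l(q)=b_{l-1}2^{s+1}+\epsilon_{l-1}$ with $b_{l-1}\ge 1$ and $a_{l-1}=2b_{l-1}$.
* (iv) If $r<l$ and $n_r=2^{s+1}-k$, then $r=l-1$ and $i_{r+1}(q)=2^s-k$. This case occurs if and only if the $a_r$ are odd.

If $l=0$ there is nothing to prove, so from now on $l\ge 1$. Uniqueness of $(a_r,\epsilon_r)$ is clear, since $|\epsilon_r|\le k<2^s$.

## 3. Karpenko's divisibility, and the parity it cannot see

Suppose we already know that the $n_r$ lie in windows. The sensible way to reach the Witt indices is then pure arithmetic, with one strong theorem as input.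

**Karpenko's theorem** (Invent. Math. 153 (2003); Elman–Karpenko–Merkurjev, henceforth [EKM], §79). If $\varphi$ is anisotropic of dimension $\ge 2$, then $\dim\varphi-i_1(\varphi)$ is divisible by some power of $2$ that is $\ge i_1(\varphi)$. Hence it is divisible by the least such power.

Fix $r<l$ and write $i=i_{r+1}(q)=i_1(q_r)\ge 1$, $\epsilon=\epsilon_r$. Let $2^t$ be the least power of $2$ with $2^t\ge i$. Then $2^t\mid n_r-i$. A first consequence:
$$\text{if } i>2^s,\text{ then } i=b\,2^{s+1}+\epsilon\text{ with } b\ge 1.\tag{2}$$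
Indeed $t\ge s+1$, so $i\equiv n_r\equiv\epsilon\pmod{2^{s+1}}$. Since $i>2^s>k\ge\epsilon$, the multiple $i-\epsilon$ of $2^{s+1}$ is positive.

Now let $r\le l-2$, and put $\epsilon'=\epsilon_{r+1}$, $c=a_r-a_{r+1}$. From $2i=n_r-n_{r+1}$,
$$i=2^sc+\tfrac12(\epsilon-\epsilon'),\qquad \big|\tfrac12(\epsilon-\epsilon')\big|\le k<2^s.\tag{3}$$
Since $i>0$, we get $c\ge 0$. If $c=0$, then $i=\frac12(\epsilon-\epsilon')\le\frac12(k+\epsilon)$, as desired. If $c\ge 2$, then $i\ge 2^{s+1}-k>2^s$ and (2) applies, as desired. The remaining value is $c=1$, and here the approach stops. If $c=1$ and $i>2^s$, then (2) gives $n_{r+1}=n_r-2i=2^{s+1}(a_r-2b)-\epsilon$, so $c=2b$ by uniqueness, which is absurd. But if $c=1$ and $i\le 2^s$, there need be no contradiction. For instance, with $k=0$ one has $i=2^s$, $n_r=2^{s+1}a_r$ and $n_r-i=2^s(2a_r-1)$, which is divisible by $2^s$ exactly as Karpenko's theorem asks.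

The smallest such pattern for $s=1$, $k=0$ is: dimensions $8,4,0$, with jumps $2,2$. Both steps pass the test ($8-2=6$ and $4-2=2$ are divisible by $2$), yet Theorem 1 forbids the pattern when $q$ is hyperbolic over $F(p)$ with $\dim p\in\{3,4\}$. For $\dim p=3$ one can exclude it by hand. Then $p$ is similar to a subform of a $2$-fold Pfister form $\pi$, and $\pi$ is anisotropic because $p$ is (a hyperbolic $4$-dimensional form has no anisotropic $3$-dimensional subform). The form $p_{F(\pi)}$ is isotropic, so $F(\pi)(p)\supset F(p)$ is purely transcendental over $F(\pi)$, and $q_{F(\pi)}$ is hyperbolic. By a textbook theorem $q\cong\pi\otimes\tau$. With $\dim\tau=2$ this is similar to a $3$-fold Pfister form, and the dimensions are $8,0$. A $4$-dimensional $p$ with nontrivial discriminant is not similar to a $2$-fold Pfister form, and there this argument has no starting point.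

What is missing is exactly that $c$ is even. In Test 1 this was (1), and it came from the discriminant. So the real task is the following statement.

**Proposition 2.** For $0\le r<l$ we have $n_r=2^{s+1}a_r+\epsilon_r$ with $a_r\ge 1$, $|\epsilon_r|\le k$, and $a_0\equiv\dots\equiv a_{l-1}\pmod 2$.

For $s=0$ it was proved in Test 1 (with $\epsilon_r=0$). For $s\ge 1$ the proof occupies Sections 4 to 7.

**Proof of Theorem 1, given Proposition 2.** Proposition 2 contains the existence of $a_r,\epsilon_r$ and (i).

**Step 1: the jumps with $r\le l-2$.** The purpose is (ii). Since $c$ is even and $c\ge 0$, either $c=0$ or $c\ge 2$. If $c=0$, then $a_{r+1}=a_r$ and, by (3), $i=\frac12(\epsilon-\epsilon')\le\frac12(k+\epsilon)$. If $c\ge 2$, then $i\ge 2^{s+1}-k>2^s$, so $i=b2^{s+1}+\epsilon$ with $b\ge 1$ by (2). Then $n_{r+1}=n_r-2i=2^{s+1}(a_r-2b)-\epsilon$, and uniqueness gives $a_{r+1}=a_r-2b$, $\epsilon_{r+1}=-\epsilon$.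

**Step 2: the last jump, $r=l-1$.** The purpose is (iii); here no parity is needed. We have $n_r=k+2i$, so $n_r-i=k+i$. Moreover $2(k+i)=n_r+k=2^{s+1}a_r+\epsilon+k\ge 2^{s+1}$, so $k+i\ge 2^s$.

Suppose $i\le 2^s$. Then $t\le s$ and $2^t\mid k+i$. Since $k<2^s$ and $i\le 2^t$, we have $2^s\le k+i<2^s+2^t$. As $2^t\mid 2^s$, this forces $k+i=2^s$. So $i=2^s-k$, $n_r=k+2i=2^{s+1}-k$, and by uniqueness $a_r=1$, $\epsilon=-k$.

Suppose $i>2^s$. By (2), $i=b2^{s+1}+\epsilon$ with $b\ge 1$, and $k=n_r-2i=2^{s+1}(a_r-2b)-\epsilon$. So $k+\epsilon$ is a multiple of $2^{s+1}$ with $0\le k+\epsilon\le 2k<2^{s+1}$. Hence $\epsilon=-k$ and $a_r=2b$.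

**Step 3: the exceptional dimension.** The purpose is (iv). If $n_r=2^{s+1}-k$ with $r\le l-2$, then $n_{r+1}=2^{s+1}a_{r+1}+\epsilon_{r+1}\ge 2^{s+1}-k=n_r$, a contradiction. So $r=l-1$ and $i_{r+1}(q)=\frac12(n_r-k)=2^s-k$. By (iii), $a_{l-1}$ is either $1$ (exactly when $n_{l-1}=2^{s+1}-k$) or even. By (i), the exceptional case occurs if and only if all $a_r$ are odd.

The Conjecture follows: (1) is the window statement, and outside the case $n_r=2^{s+1}-k$ parts (ii) and (iii) give one of the two alternatives in (2). Where $b_r$ is not determined by the second alternative, it may be any integer $\ge 1$. $\square$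

## 4. Chow groups, Steenrod operations and half-degrees

For a variety $Y$ let $\mathrm{CH}_m(Y)$ be the Chow group of $m$-dimensional cycles, $\mathrm{CH}^m(Y)$ (for $Y$ smooth) that of codimension $m$, and $\mathrm{Ch}=\mathrm{CH}/2$. We use push-forward along projective morphisms, the product and pull-backs for smooth varieties, the projection formula, and flat base change.

For a smooth quadric $Q$ of dimension $D$, let $h$ be the hyperplane class. Then $\deg h^D=2$. Since $Q$ is a hypersurface of degree $2$ in $\mathbb P^{D+1}$, we have $c(-T_Q)=(1+2h)(1+h)^{-(D+2)}$. Over an algebraic closure, $\mathrm{CH}^\beta(Q_{\bar F})=\mathbb Zh^\beta$ is infinite cyclic for $0\le\beta<D/2$.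

**Steenrod operations** (Brosnan; [EKM, Ch. XI]; characteristic $\ne 2$). There are homological operations $S_u:\mathrm{Ch}_m(Y)\to\mathrm{Ch}_{m-u}(Y)$ that commute with push-forward along morphisms of projective schemes. For $Y$ smooth, $S_\bullet=c(-T_Y)\cdot S^\bullet$, where $S^\bullet=\sum_wS^w$ is a ring endomorphism of $\mathrm{Ch}(Y)$, $S^w$ raises codimension by $w$, and $S^0=\mathrm{id}$. On $\mathrm{Ch}^m$ one has $S^w=0$ for $w>m$ and $S^m(z)=z^2$. In particular $S^\bullet(1)=1$, and $S^\bullet(h)=h+h^2$ for $h\in\mathrm{Ch}^1$.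

Example: for $Y$ smooth of dimension $d$, $S_d[Y]=c_d(-T_Y)$ in $\mathrm{Ch}_0(Y)$. For a smooth conic this class has degree $-2$.

Degrees modulo $2$ will all vanish in what follows, and it is half of the degree that carries information.

**Springer's theorem.** The Witt index does not change under field extensions of odd degree. Hence all closed points of an anisotropic quadric have even degree.

**Definition (half-degree).** Let $Y$ be projective with all closed points of even degree. Define $\delta_Y:\mathrm{Ch}_0(Y)\to\mathbb F_2$ by $z\mapsto\frac12\deg z\bmod 2$, where the degree is taken on an integral lift of $z$.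

It is well defined: a lift has even degree, and changing it by $2z'$ changes half the degree by $\deg z'$, which is even. It is compatible with push-forward between such schemes, because the degree is. It is available for an anisotropic quadric $Q$, and for $X\times Q$ with any projective $X$, since the degree of a closed point of $X\times Q$ is a multiple of the degree of its image in $Q$. Example: $\delta_Q(h^D)=1$ for $Q$ anisotropic of dimension $D$.

**Definition (condition (X)).** Let $s\ge 1$ and $d=2^s-1$. A smooth projective geometrically integral $F$-variety $X$ of dimension $d$ satisfies (X) if all its closed points have even degree and $\deg c_d(-T_X)\equiv 2\pmod 4$.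

In terms of half-degrees, the last condition says $\delta_X(S_d[X])=1$. Example: an anisotropic conic ($s=1$). More generally, the quadric $P$ of an anisotropic form of dimension $2^s+1$ satisfies (X). Its closed points have even degree by Springer. Its dimension is $d$, and $c_d(-T_P)=\kappa h^d$ with
$$\kappa\equiv\binom{-(d+2)}{d}\equiv\binom{2d+1}{d}=\binom{2^{s+1}-1}{2^s-1}\equiv 1\pmod 2,$$
because all binomial coefficients $\binom{2^{s+1}-1}{j}$ are odd. So $\deg c_d(-T_P)=2\kappa\equiv 2\pmod 4$.

## 5. A family of linear subspaces and the cycle it sweeps out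

Suppose $Q$ is the quadric of $q$, and over the function field of some $X$ as above $Q$ acquires a linear subspace of dimension $\lambda$. Spreading it out over $X$ gives a cycle $\alpha$ of dimension $d+\lambda$ on $X\times Q$. Pushed to $X$ after cutting with $h^\lambda$, it gives $[X]$. Pushed to $Q$, it gives the cycle $\gamma$ that the family sweeps out. Steenrod operations commute with both push-forwards, so numbers computed on $Q$ from $\gamma$ are controlled by $X$, where most of them vanish for dimension reasons and one of them is $1$ because of (X). These relations turn out to force both the window and a parity. The parity is that of the multiplicity of $\gamma$, an integer that can be followed up the splitting tower as the discriminant was in Test 1.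

**Theorem 3.** Let $s\ge 1$, $d=2^s-1$, and let $X$ satisfy (X). Let $Q$ be the quadric of an anisotropic form of dimension $n\ge 2$, $D=n-2$. Let $\lambda\ge 0$ be such that $k:=D-2\lambda$ satisfies $0\le k<2^s$. Suppose there is $\alpha\in\mathrm{CH}_{d+\lambda}(X\times Q)$ such that $pr_{X*}(\alpha\cdot pr_Q^*h^\lambda)$ is an odd multiple of $[X]$. Put $\gamma=pr_{Q*}(\alpha)$, $L=d+\lambda$, $\beta=D-L=\lambda+k-d$. Then:

1. $0\le\beta<D/2$, so $\gamma_{\bar F}=x'h^\beta$ for a unique $x'\in\mathbb Z$;
2. $n=2^{s+1}a+\epsilon$ with $a\in\mathbb Z$ and $|\epsilon|\le k$;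
3. $a\equiv x'\pmod 2$.

An example where everything is visible: let $A$ be a quaternion division algebra, $X$ its conic (which parametrizes the two-dimensional right ideals of $A$), and $Q$ the quadric of its reduced norm form, so $n=4$, $D=2$. Sending $z$ with $\mathrm{Nrd}(z)=0$ to the right ideal $zA$ defines a morphism $Q\to X$. Over $\bar F$, where $A$ is the algebra of $2\times 2$ matrices, it sends a matrix of rank one to its image, and the fibers are lines. So $Q_{F(X)}$ contains a line, $\lambda=1$, $k=0$, $\beta=0$. Here $\alpha$ is the class of $\{(t,z): zA=t\}$, which maps isomorphically to $Q$. Thus $\gamma=[Q]$ and $x'=1$. And $n=4=2^{2}\cdot 1$, so $a=1$, odd as claimed.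

## 6. Proof of Theorem 3

Write $N=2^{s+1}=2d+2$, and write $h$ also for $pr_Q^*h$. Note that $k\le d$ and $d\ge 1$.

**Step 1: numbers computed on $X$.** The purpose is to define numbers $e_u$ attached to $\gamma$, to find which of them we know, and to prove (1). For $0\le u\le L$ put $v=L-u$ and
$$e_u=\delta_Q\big(S_u(\gamma h^v)\big)\in\mathbb F_2 .$$
This makes sense, since $\gamma h^v\in\mathrm{CH}_u(Q)$. By the projection formula $\gamma h^v=pr_{Q*}(\alpha h^v)$. Since $S_u$ and the half-degree are compatible with push-forward,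
$$e_u=\delta_{X\times Q}\big(S_u(\alpha h^v)\big)=\delta_X\big(S_u(pr_{X*}(\alpha h^v))\big).$$
If $u>d$, then $pr_{X*}(\alpha h^v)\in\mathrm{CH}_u(X)=0$, so $e_u=0$. If $u=d$, then $v=\lambda$, and $pr_{X*}(\alpha h^\lambda)$ is $[X]$ modulo $2$; hence $e_d=\delta_X(S_d[X])=\frac12\deg c_d(-T_X)\bmod 2=1$.

In particular $\gamma\ne 0$. As $\gamma\in\mathrm{CH}_L(Q)$, this gives $L\le D$, i.e. $\beta\ge 0$. Also $D/2-\beta=\lambda+\frac k2-\lambda-k+d=d-\frac k2>0$. So $\mathrm{CH}^\beta(Q_{\bar F})=\mathbb Zh^\beta$ is infinite cyclic, which is (1). Let $x\in\mathbb F_2$ be the class of $x'$. For later use,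
$$L-\beta=2d-k=N-2-k\ge 0,\qquad n=\beta+L+2=2\beta+N-k.\tag{4}$$

**Step 2: the same numbers computed on $Q$.** The purpose is to express the $e_u$ through the cohomological operations on $\gamma$, which vanish above degree $\beta$ and equal $\gamma^2$ in degree $\beta$. For $0\le w\le L$ put
$$g_w=\delta_Q\big(S^w(\gamma)\,h^{L-w}\big)\in\mathbb F_2 .$$
Since $\gamma\in\mathrm{CH}^\beta(Q)$, we have $g_w=0$ for $w>\beta$. By (4), $\beta\le L$, and
$$g_\beta=\tfrac12\deg(\gamma^2h^{L-\beta})=\tfrac12x'^2\deg h^{\beta+L}=\tfrac12x'^2\deg h^D=x'^2,$$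
so $g_\beta=x$ in $\mathbb F_2$.

Modulo $2$ we have $c(-T_Q)=(1+h)^{-n}$ and $S^\bullet(h^v)=(h+h^2)^v=h^v(1+h)^v$, so
$$S_\bullet(\gamma h^v)=(1+h)^{v-n}h^vS^\bullet(\gamma).$$
With $v=L-u$ and $n=\beta+L+2$ we have $v-n=-(\beta+u+2)$. In the component in $\mathrm{Ch}_0$ the operation $S^w(\gamma)$ is multiplied by $h^v\cdot h^{u-w}=h^{L-w}$. Therefore
$$e_u=\sum_{w\le u}\binom{-(\beta+u+2)}{u-w}g_w\qquad(0\le u\le L).\tag{5}$$

**Step 3: inverting (5) by residues.** The purpose is to pass from (5), where the $e_u$ are given in terms of the $g_w$, to a formula for the $g_w$ in terms of the $e_u$, because it is the $e_u$ that are mostly zero. Put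
$$G(T)=\sum_{w=0}^Lg_wT^{w+1}\in\mathbb F_2[T],\qquad Z=T+T^2 .$$
Since $Z$ has order $1$, $\mathbb F_2[[T]]=\mathbb F_2[[Z]]$.

Claim: for $m\in\mathbb Z$, the coefficient of $T^{-1}$ in $Z^m\in\mathbb F_2((T))$ is $1$ if $m=-1$ and $0$ otherwise. For $m=-1$ it is clear from $Z^{-1}=T^{-1}(1+T)^{-1}$. For $m\ne -1$, work in $\mathbb Z((T))$ with $\hat Z=T+T^2$, whose derivative is $\hat Z'=1+2T\equiv 1\pmod 2$. The series $(m+1)\hat Z^m\hat Z'$ is the derivative of $\hat Z^{m+1}$, so its $T^{-1}$-coefficient is $0$. As $\mathbb Z$ is torsion-free, the $T^{-1}$-coefficient of $\hat Z^m\hat Z'$ is $0$; reduce modulo $2$.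

Now $G(T)(1+T)^{-\beta}$ has no constant term, so we may write it as $\sum_{u\ge 0}e'_uZ^{u+1}$ with $e'_u\in\mathbb F_2$. Fix $u\le L$, divide by $Z^{u+2}=T^{u+2}(1+T)^{u+2}$, and take the coefficient of $T^{-1}$. On the side of the $Z$-expansion the claim leaves exactly $e'_u$. On the other side we get the coefficient of $T^{u+1}$ in $G(T)(1+T)^{-\beta-u-2}$, which is $\sum_wg_w\binom{-(\beta+u+2)}{u-w}=e_u$ by (5). So $e'_u=e_u$ for $u\le L$.

By Step 1, $e_u=0$ for $d<u\le L$, and the terms with $u\ge L+1$ have order at least $L+2$. Hence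
$$G(T)\equiv f_0(T):=(1+T)^\beta\sum_{u=0}^de_u(T+T^2)^{u+1}\pmod{T^{L+2}}.\tag{6}$$
For $1\le c\le L+1$ the coefficient of $T^c$ in $G$ is $g_{c-1}$. So the coefficient of $T^c$ in $f_0$ vanishes for $\beta+2\le c\le L+1=\beta+N-1-k$, and the coefficient of $T^{\beta+1}$ in $f_0$ is $x$.

**Step 4: reversing the polynomial.** The purpose is to move this gap in the coefficients of $f_0$ to low degrees, where we can work modulo a power of $T$. The polynomial $f_0$ has degree at most $M:=\beta+N$. Put $B=\beta+2^s$ and
$$W=\frac{T^2}{1+T},\qquad A^*(W)=\sum_{u=0}^de_uW^{d-u}.$$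
Since $M-\beta-2(u+1)=2(d-u)$ and $B-(d-u)=\beta+u+1$,
$$\Phi(T):=T^Mf_0(1/T)=\sum_{u=0}^de_u(1+T)^{\beta+u+1}T^{2(d-u)}=(1+T)^BA^*(W).\tag{7}$$
The coefficient of $T^c$ in $\Phi$ is that of $T^{M-c}$ in $f_0$. By Step 3 it is $0$ for $k+1\le c\le N-2$, and it is $x$ for $c=N-1$. So
$$\Phi\equiv f+xT^{N-1}\pmod{T^N},\qquad f\in\mathbb F_2[T],\ \deg f\le k,\ f(0)=e_d=1.\tag{8}$$

Before going on, we do the case $s=1$, $k=0$ by hand. Here $N=4$, $B=\beta+2$, $n=2\beta+4$, and (8) says $(1+T)^{\beta+2}+e_0T^2(1+T)^{\beta+1}\equiv 1+xT^3\pmod{T^4}$. The coefficient of $T$ shows that $\beta$ is even, say $\beta=2m$. So $n=4(m+1)$ is a multiple of $4$, with $a=m+1$. The coefficient of $T^2$ gives $e_0=\binom{2m+2}{2}=(m+1)(2m+1)\equiv m+1$. The coefficient of $T^3$ gives $x=\binom{2m+2}{3}+e_0(2m+1)\equiv e_0$, because $\binom{2m+2}{3}=4\cdot\frac{m(m+1)(2m+1)}6$ is even. Hence $x\equiv m+1=a$. The general case replaces this coefficient comparison by a symmetry.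

**Step 5: a symmetry, and the window.** The purpose is to prove (2). The series $W$ is invariant under an involution, so $\Phi$ satisfies a functional equation; compared with the gap (8), this bounds $\epsilon$. Let $\sigma$ be the continuous endomorphism of $\mathbb F_2[[T]]$ with $\sigma(T)=T/(1+T)$. Then $\sigma(1+T)=1+\frac T{1+T}=(1+T)^{-1}$, so $\sigma^2(T)=T$ and $\sigma^2=1$. Also $\sigma(W)=\frac{T^2}{(1+T)^2}(1+T)=W$. So $\Phi(1+T)^{-B}=A^*(W)$ is $\sigma$-invariant, i.e.
$$\Phi=(1+T)^{2B}\sigma(\Phi).$$
Insert (8). Since $\sigma$ preserves the ideal $(T^N)$ and $(1+T)^{2B}\sigma(T^{N-1})\equiv T^{N-1}\pmod{T^N}$, the terms with $x$ cancel, and $f\equiv(1+T)^{2B}\sigma(f)\pmod{T^N}$.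

Put $\tilde f=(1+T)^k\sigma(f)$. If $f=\sum_{i\le k}f_iT^i$, then $\tilde f=\sum_{i\le k} f_iT^i(1+T)^{k-i}$ is a polynomial of degree $\le k$ with $\tilde f(0)=1$. By (4), $2B-k=2\beta+N-k=n$, so
$$f\equiv(1+T)^n\tilde f\pmod{T^N}.$$
Write $n=Na+\epsilon$ with $-2^s<\epsilon\le 2^s$. As $(1+T)^N=1+T^N\equiv 1$, we get $f\equiv(1+T)^\epsilon\tilde f\pmod{T^N}$.

If $\epsilon\ge 0$, both sides are polynomials of degree $\le k+\epsilon\le(2^s-1)+2^s<N$, so $f=(1+T)^\epsilon\tilde f$ exactly, and $\epsilon\le\deg f\le k$. If $\epsilon<0$, then $(1+T)^{|\epsilon|}f\equiv\tilde f$, again with degrees $\le k+|\epsilon|<N$. So $(1+T)^{|\epsilon|}f=\tilde f$ and $|\epsilon|\le\deg\tilde f\le k$. This proves (2). In both cases $\tilde f=(1+T)^{-\epsilon}f$, hence, exactly in $\mathbb F_2[[T]]$,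
$$\sigma(f)=(1+T)^{-k}\tilde f=(1+T)^{-k-\epsilon}f.\tag{9}$$

**Step 6: the ring of invariants.** The purpose is to show that the $\sigma$-invariant series are exactly those in $\mathbb F_2[[W]]$, so that they all have even order. The series $W^i$ and $W^iT$ have $T$-orders $2i$ and $2i+1$ and leading coefficient $1$. So every element of $\mathbb F_2[[T]]$ is uniquely $\sum_i(u_iW^i+v_iW^iT)$ with $u_i,v_i\in\mathbb F_2$; that is, $\mathbb F_2[[T]]$ is free over $\mathbb F_2[[W]]$ with basis $1,T$. For $U,V\in\mathbb F_2[[W]]$,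
$$\sigma(U+VT)-(U+VT)=V\Big(\frac T{1+T}+T\Big)=VW,$$
which is $0$ only if $V=0$. So the ring of $\sigma$-invariants is $\mathbb F_2[[W]]$. Since $W$ has order $2$, every nonzero element of $\mathbb F_2[[W]]$ has even order in $T$.

**Step 7: the parity.** The purpose is to prove (3) by reading off the coefficient of $T^{N-1}$, an odd power, in an identity whose main terms lie in $\mathbb F_2[[W]]$. By (4), $\epsilon\equiv n\equiv k\pmod 2$, so $R_0:=(1+T)^{-(k+\epsilon)/2}f$ makes sense. By (9), $\sigma(R_0)=(1+T)^{(k+\epsilon)/2}(1+T)^{-k-\epsilon}f=R_0$. So $R_0\in\mathbb F_2[[W]]$, and $R_0(0)=1$. Since $2B=n+k$, we have $B=2^sa+\frac12(k+\epsilon)$. Multiplying (8) by $(1+T)^{-B}$ and using (7),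
$$A^*(W)\equiv R_0(1+T)^{-2^sa}+xT^{N-1}\equiv R_0(1+aT^{2^s})+xT^{N-1}\pmod{T^N},\tag{10}$$
where we used $(1+T)^{-2^sa}=(1+T^{2^s})^{-a}\equiv 1+aT^{2^s}\pmod{T^{2^{s+1}}}$.

Next we write $T^{2^s}$ in the basis $1,T$. By induction on $m$,
$$T^{2^m}=c_m+W^{2^m-1}T\qquad\text{with }c_m\in\mathbb F_2[[W]].$$
For $m=0$ take $c_0=0$. For the induction step square, and use $T^2=W(1+T)=W+WT$: this gives $T^{2^{m+1}}=c_m^2+W^{2^{m+1}-2}(W+WT)$, so $c_{m+1}=c_m^2+W^{2^{m+1}-1}$.

The series $R_0W^{2^s-1}T$ has order $2(2^s-1)+1=N-1$ and leading coefficient $1$, so it is $\equiv T^{N-1}\pmod{T^N}$. Hence (10) becomes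
$$A^*(W)-R_0-aR_0c_s\equiv(a+x)T^{N-1}\pmod{T^N}.$$
The left side lies in $\mathbb F_2[[W]]$. If $a+x$ were odd, it would be an element of order exactly $N-1$, which is odd; this contradicts Step 6. So $a+x\equiv 0$ and $a\equiv x'\pmod 2$. $\square$

## 7. Following the multiplicity $x'$ up the splitting tower

We now prove Proposition 2 for $s\ge 1$. Put $j=i_W(q_{F(p)})=\frac12(n-k)$. As $l\ge 1$, we have $n>k$, so $j\ge 1$.

**Lemma 4.** The form $p_{F_r}$ is anisotropic for $r<l$.

**Proof.** Suppose $p_{F_r}$ is isotropic. If $\dim p\ge 3$, then $F_r(p)$ contains $F(p)$ and is purely transcendental over $F_r$, so $i_W(q_{F_r})=i_W(q_{F_r(p)})\ge j$. If $\dim p=2$, then $F(p)$ embeds in $F_r$, with the same conclusion. So $n_r\le n-2j=k=n_l$, contradicting $r<l$. $\square$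

**Step 1: the variety $X$.** The purpose is to replace $p$ by a quadric to which Theorem 3 applies. Let $p'\subset p$ be a subform of dimension $2^s+1\ge 3$ and $X$ its quadric, of dimension $d=2^s-1$. By Lemma 4, $p'_{F_r}$ is anisotropic for all $r<l$. Since $p_{F(p')}$ is isotropic, $F(p')(p)$ is purely transcendental over $F(p')$, and it contains $F(p)$. So $i_W(q_{F(p')})\ge j$. We record all that will be used about $X$:

* (a) $X_{F_r}$ satisfies (X) for all $r<l$ (Section 4);
* (b) $Q_{F(X)}$ contains a linear subspace of dimension $\lambda:=j-1\ge 0$, where $Q$ is the quadric of $q$.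

Note that $D:=n-2=2j+k-2=2\lambda+k$.

**Step 2: the case $r=0$.** The purpose is to get the window for $n$ and to name the integer $x'$. Let $\alpha\in\mathrm{CH}_{d+\lambda}(X\times Q)$ be the class of the closure of the subspace in (b), viewed in the generic fiber of $X\times Q\to X$. Then $pr_{X*}(\alpha h^\lambda)$ is a multiple of $[X]$, and the multiplicity can be computed over the generic point of $X$: it is the degree of a linear subspace of dimension $\lambda$ cut with $h^\lambda$, which is $1$. So $pr_{X*}(\alpha h^\lambda)=[X]$. Theorem 3 gives $n=2^{s+1}a_0+\epsilon_0$, $|\epsilon_0|\le k$, and $a_0\equiv x'\pmod 2$, where $\gamma=pr_{Q*}\alpha$, $\gamma_{\bar F}=x'h^\beta$, $\beta=\lambda+k-d$.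

**Step 3: a correspondence between $Q_E$ and the quadric of $q_r$.** The purpose is to transport $\alpha$ to $q_r$. Let $0<r<l$, $E=F_r$, $m=i_W(q_E)$. Since $n-2m=n_r>k=n-2j$, we have $m\le\lambda$. Write $q_E=m\mathbb H\perp q_r$, and let $U$ be a maximal totally isotropic subspace of $m\mathbb H$, so $\dim U=m$. Let $Q_r$ be the quadric of $q_r$, with hyperplane class $h_r$ and dimension $D_r=n_r-2=D-2m$. Put $\lambda_r=\lambda-m\ge 0$. Then
$$D_r-2\lambda_r=D-2\lambda=k.$$

For each point $y\in Q_r$, the space $y\oplus U$ is totally isotropic for $q_E$, because $U$ is totally isotropic and orthogonal to $q_r$. So let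
$$g:\mathcal Z=\mathbb P\big(\mathcal O(-1)\oplus(U\otimes\mathcal O)\big)\to Q_r$$
be the projective bundle of lines, and let $f:\mathcal Z\to Q_E$ send a line in $y\oplus U$ to the corresponding point of $Q_E$. The variety $\mathcal Z$ is smooth and projective of dimension $D_r+m=D-m$. Define
$$\alpha_r=(\mathrm{id}\times g)_*(\mathrm{id}\times f)^*\alpha_E .$$
The codimension of $\alpha_E$ in $X_E\times Q_E$ is $D-\lambda$, so $(\mathrm{id}\times f)^*\alpha_E$ has dimension $d+(D-m)-(D-\lambda)=d+\lambda_r$. Thus $\alpha_r\in\mathrm{CH}_{d+\lambda_r}(X_E\times Q_r)$.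

**Step 4: $f_*g^*h_r^{\lambda_r}=h^\lambda$.** The purpose is to prepare the check that $\alpha_r$ pushes forward to $[X_E]$. Take a subspace $S_0$ of codimension $\lambda_r$ in the space of $q_r$. Then $\dim S_0=D_r+2-\lambda_r=\lambda_r+k+2\ge 2$. The form $q_r|_{S_0}$ is anisotropic of dimension $\ge 2$. It is an irreducible polynomial, since a product of two linear forms in at least two variables has a nontrivial zero. So $V=Q_r\cap\mathbb P(S_0)$ is integral, of dimension $\lambda_r+k=D_r-\lambda_r$. It is cut out by $\lambda_r$ hyperplanes in the right codimension on the Cohen–Macaulay scheme $Q_r$, hence $[V]=h_r^{\lambda_r}$.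

Let $C=Q_E\cap\mathbb P(U\oplus S_0)$. It is given in $\mathbb P(U\oplus S_0)$ by $0_U\perp q_r|_{S_0}$, which is again an irreducible polynomial. So $C$ is integral, of dimension $m+\lambda_r+k=\lambda+k=D-\lambda$. The codimension of $U\oplus S_0$ in the space of $q_E$ is $n-m-(\lambda_r+k+2)=D-\lambda-k=\lambda$. So the intersection is proper, and $[C]=h^\lambda$ because $Q_E$ is Cohen–Macaulay.

The variety $g^{-1}(V)$ is integral, being a projective bundle over $V$, and $f$ maps it to $C$. This map is birational: on $C\setminus\mathbb P(U)$, which is nonempty because $\dim\mathbb P(U)=m-1<\dim C$, the inverse sends a point $z$ to the pair consisting of its projection $y\in V$ from $U$ and the line $z\subset y\oplus U$. So $f_*g^*[V]=f_*[g^{-1}(V)]=[C]$, as claimed.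

**Step 5: Theorem 3 applies to $\alpha_r$.** The purpose is the window for $n_r$. By the projection formula for $\mathrm{id}\times g$ and then for $\mathrm{id}\times f$, and the flat base change $(\mathrm{id}\times f)_*pr_{\mathcal Z}^*=pr_Q^*f_*$,
$$pr_{X*}(\alpha_rh_r^{\lambda_r})=pr_{X*}\big((\mathrm{id}\times f)^*\alpha_E\cdot pr_{\mathcal Z}^*g^*h_r^{\lambda_r}\big)=pr_{X*}\big(\alpha_E\cdot pr_Q^*f_*g^*h_r^{\lambda_r}\big).$$
By Step 4 the right side is $pr_{X*}(\alpha_Eh^\lambda)=[X_E]$. By (a), $X_E$ satisfies (X), and $q_r$ is anisotropic of dimension $\ge 2$. So Theorem 3 applies over $E$ to $\alpha_r$, with $\lambda_r$ in place of $\lambda$ and the same $k$. Its part (1) gives in particular $\beta_r:=\lambda_r+k-d=\beta-m\ge 0$.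

**Step 6: the swept-out cycle of $\alpha_r$ has the same multiplicity $x'$.** The purpose is the parity. Put $\gamma_r=pr_{Q_r*}\alpha_r$. Then $\gamma_r=g_*\,pr_{\mathcal Z*}(\mathrm{id}\times f)^*\alpha_E$. We claim
$$pr_{\mathcal Z*}(\mathrm{id}\times f)^*\alpha_E=f^*pr_{Q*}\alpha_E=f^*\gamma_E.\tag{11}$$
Let $\Gamma\subset\mathcal Z\times Q_E$ be the graph of $f$, the image of $\iota=(\mathrm{id},f):\mathcal Z\to\mathcal Z\times Q_E$. For $y\in\mathrm{CH}(Q_E)$ we have $\iota^*pr_Q^*y=f^*y$, so the projection formula for $\iota$ gives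
$$f^*y=pr_{\mathcal Z*}([\Gamma]\cdot pr_Q^*y).$$
In the same way, using the embedding $\mathrm{id}\times\iota:X_E\times\mathcal Z\to X_E\times\mathcal Z\times Q_E$, whose image has class $pr_{\mathcal ZQ}^*[\Gamma]$ and whose composite with $pr_{XQ}$ is $\mathrm{id}\times f$,
$$(\mathrm{id}\times f)^*\alpha_E=pr_{X\mathcal Z*}\big(pr_{\mathcal ZQ}^*[\Gamma]\cdot pr_{XQ}^*\alpha_E\big),$$
with projections from $X_E\times\mathcal Z\times Q_E$. Both ways of projecting this triple product to $\mathcal Z$ agree, so
$$pr_{\mathcal Z*}(\mathrm{id}\times f)^*\alpha_E=pr_{\mathcal Z*}\,pr_{\mathcal ZQ*}\big(pr_{\mathcal ZQ}^*[\Gamma]\cdot pr_{XQ}^*\alpha_E\big)=pr_{\mathcal Z*}\big([\Gamma]\cdot pr_{\mathcal ZQ*}pr_{XQ}^*\alpha_E\big).$$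
By flat base change $pr_{\mathcal ZQ*}pr_{XQ}^*\alpha_E=pr_Q^*pr_{Q*}\alpha_E=pr_Q^*\gamma_E$, and the first graph formula turns the right side into $f^*\gamma_E$. This is (11).

So $\gamma_r=g_*f^*\gamma_E$. Over $\bar E\supset\bar F$ we have $\gamma=x'h^\beta$, hence $(\gamma_r)_{\bar E}=x'\,g_*\xi^\beta$ with $\xi=f^*h$. Since $f$ sends a line to itself as a point of $Q_E$, $f^*\mathcal O(1)$ is dual to the tautological line subbundle, so $\xi=c_1(\mathcal O_{\mathcal Z}(1))$. The bundle has rank $m+1$, and the Segre class formula gives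
$$\sum_{i\ge 0}g_*\xi^{m+i}=c\big(\mathcal O(-1)\oplus\mathcal O^m\big)^{-1}=(1-h_r)^{-1},\qquad\text{i.e. } g_*\xi^{m+i}=h_r^i .$$
As $\beta\ge m$ by Step 5, $(\gamma_r)_{\bar E}=x'h_r^{\beta-m}=x'h_r^{\beta_r}$.

**Step 7: conclusion.** The purpose is to put the pieces together. Theorem 3 over $E=F_r$ gives $n_r=2^{s+1}a_r+\epsilon_r$ with $|\epsilon_r|\le k$ and $a_r\equiv x'\equiv a_0\pmod 2$. Finally $n_r>k\ge\epsilon_r$ gives $a_r\ge 1$. This proves Proposition 2 for $s\ge 1$. With Test 1 for $s=0$ and Section 3, Theorem 1 and the Conjecture are proved. $\blacksquare$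

## 8. All $k$, other varieties $X$, and sharpness of the window

**All $k$.** For any anisotropic $p,q$ of dimension $\ge 2$, with no restriction on $k$, $\dim q$ lies within $k$ of a multiple of $2^{s+1}$, and so does $\dim q_r$ for every $0\le r<l$. For $k<2^s$ this is part (1) (if $l=0$, then $\dim q=k$). For $k\ge 2^s$ it holds for every integer. So the first guess was right.

**Other varieties.** Let $s\ge 1$ and let $X$ be a smooth projective geometrically integral variety satisfying (X) over $F$. If $k:=\dim(q_{F(X)})_{\mathrm{an}}<2^s$, then all assertions of Theorem 1 hold with $F(X)$ in place of $F(p)$, where $l$ is defined by $n_l=k$ (it exists by Knebusch's theorem).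

**Proof.** We may assume $l\ge 1$. Put $j=i_W(q_{F(X)})=\frac12(n-k)$. Property (b) of Section 7 holds by definition of $j$, and Section 3 and Steps 2 to 7 of Section 7 use only (a), (b) and $n_l=k=n-2j$. So it remains to check (a). The number $\deg c_d(-T_X)$ does not change under field extension. We must show that for $r<l$ the variety $X_{F_r}$ has no closed point $y$ of odd degree. Suppose there is one. Over $F_r(X)\supset F(X)$ the projective scheme of $j$-dimensional totally isotropic subspaces of $q$ has a rational point. The local ring at $y$ is regular. Dividing successively by a regular system of parameters gives a chain of discrete valuation rings leading from $F_r(X)$ to the residue field $\kappa(y)$. Applying the valuative criterion of properness along this chain, we find a $\kappa(y)$-point on the scheme. So $i_W(q_{\kappa(y)})\ge j$, and Springer's theorem gives $i_W(q_{F_r})\ge j$, i.e. $n_r\le k$. This contradicts $r<l$. $\square$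

**Sharpness of (1).** For all $s\ge 0$, $0\le k<2^s$, $a\ge 1$, and $\epsilon\equiv k\pmod 2$ with $|\epsilon|\le k$, there are anisotropic $p,q$ with $2^s<\dim p\le 2^{s+1}$, $\dim(q_{F(p)})_{\mathrm{an}}=k$ and $\dim q=2^{s+1}a+\epsilon$. Moreover $\dim p$ may be prescribed in this range. (The condition $\epsilon\equiv k$ is necessary, because $\dim q\equiv k\pmod 2$.)

**Proof.** Let $u=\frac12(k-\epsilon)\in[0,k]$. Let $\pi$ be an anisotropic $(s+1)$-fold Pfister form over a field $K$ of characteristic $\ne 2$, for instance the sum of $2^{s+1}$ squares over the real numbers. Let $p\subset\pi$ be a subform of the prescribed dimension, and write $\pi=\varphi\perp\varphi'$ with $\dim\varphi=u<2^s$. Over $F=K((t_1))\cdots((t_{a-1}))((z_1))\cdots((z_{k-u}))$ put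
$$q=\varphi'\perp t_1\pi\perp\dots\perp t_{a-1}\pi\perp\langle z_1,\dots,z_{k-u}\rangle .$$
By Springer's theorem for complete discretely valued fields, $p$ and $q$ are anisotropic over $F$. Also $\dim q=2^{s+1}a-u+(k-u)=2^{s+1}a+\epsilon$.

Upper bound: $\pi_{F(p)}$ is hyperbolic, so $q_{F(p)}$ is Witt equivalent to $-\varphi\perp\langle z_1,\dots,z_{k-u}\rangle$, a form of dimension $k$. So $\dim(q_{F(p)})_{\mathrm{an}}\le k$.

Lower bound: let $M=K(p)((t_1))\cdots((z_{k-u}))$, the same iterated Laurent series field over $K(p)$, so $M\supset F$. As $p_M$ is isotropic, the argument of Lemma 4 gives $i_W(q_{F(p)})\le i_W(q_M)$. By Hoffmann's theorem (Math. Z. 220 (1995)), an anisotropic form of dimension $\le 2^s$ stays anisotropic over the function field of an anisotropic form of dimension $>2^s$. So $\varphi_{K(p)}$ is anisotropic. By Springer's theorem for complete discretely valued fields, $-\varphi\perp\langle z_1,\dots,z_{k-u}\rangle$ is anisotropic over $M$. It is Witt equivalent to $q_M$ and has dimension $k$, so $\dim(q_{F(p)})_{\mathrm{an}}\ge k$.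 $\square$
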